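\title{Incompatibility of $r$-wise $s$-intersection and $t$-intersection for large $t$}

\begin{abstract}
Fix $r\ge 3$ and $s\ge 1$, and let $m$ be the supremum of $|\mathcal G|/2^n$ over all $n$ and all $r$-wise $s$-intersecting families $\mathcal G$ of subsets of $\{1,\dots,n\}$. For every $t$ there are families that are $r$-wise $s$-intersecting and $t$-intersecting and whose density tends to $m/2$. We prove that there is $t_0=t_0(r,s)$ such that for $t\ge t_0$ every family with both properties has density strictly less than $m/2$; hence the two properties are incompatible in the sense of Frankl and Kupavskii. On the way we show that extremal shifted $r$-wise $s$-intersecting up-sets depend on boundedly many coordinates. For $r=3$ the properties are not incompatible when $t\le s+1$. The number $t_0$ comes from a compactness argument and is not explicit.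
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $[n]=\{1,\dots,n\}$, let $\mathcal P(X)$ be the power set of a finite set $X$, and write $\mathcal P(n)=\mathcal P([n])$. For a family $\mathcal F\subset\mathcal P(X)$ put $w(\mathcal F)=|\mathcal F|/2^{|X|}$; this is the probability that a uniformly random subset of $X$ belongs to $\mathcal F$. The family $\mathcal F$ is \emph{$r$-wise $k$-intersecting} if $|A_1\cap\dots\cap A_r|\ge k$ for all $A_1,\dots,A_r\in\mathcal F$, not necessarily distinct. We omit $r$ when $r=2$ and $k$ when $k=1$: ``$t$-intersecting'' means $2$-wise $t$-intersecting, and ``$3$-wise intersecting'' means $3$-wise $1$-intersecting.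

Each of these properties costs measure, and one may ask what two of them cost together. The properties are monotone: they survive when we add to $\mathcal F$ all supersets of its members, so the largest family with such a property is an \emph{up-set}, a family closed under taking supersets. They also pass to subfamilies. The Harris--Kleitman inequality states that $w(\mathcal F_1\cap\mathcal F_2)\ge w(\mathcal F_1)\,w(\mathcal F_2)$ for up-sets $\mathcal F_1,\mathcal F_2\subset\mathcal P(n)$. Applied to a largest family for each property, it shows that both properties can be had at the product of the two prices. Following Frankl and Kupavskii, two monotone properties $\Pi_1,\Pi_2$ are called \emph{incompatible} if asymptotically nothing better is possible, that is, if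
\begin{equation}\label{eq:incomp}
\liminf_{n\to\infty}\Big(\max_{\mathcal F_1\text{ has }\Pi_1}w(\mathcal F_1)\Big)\Big(\max_{\mathcal F_2\text{ has }\Pi_2}w(\mathcal F_2)\Big)=\liminf_{n\to\infty}\ \max_{\mathcal F\text{ has }\Pi_1\text{ and }\Pi_2}w(\mathcal F),
\end{equation}
where all families are contained in $\mathcal P(n)$. The question we answer comes from \cite{Banerjee}:
\begin{quote}
\emph{Is there, for every integer $s\ge1$, an integer $t_0(s)$ such that being $3$-wise $s$-intersecting and being $t$-intersecting are incompatible for all $t\ge t_0(s)$?}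
\end{quote}
The case $s=1$ is known, with $t_0(1)=3$ admissible. We show that the answer is yes, and we do so with any $r\ge3$ in place of $3$.

Fix $r\ge3$ and $s\ge1$. Let $m_n$ be the maximum of $w$ over $r$-wise $s$-intersecting families in $\mathcal P(n)$. Replacing $\mathcal G$ by $\{G,\,G\cup\{n+1\}:G\in\mathcal G\}$ shows $m_n\le m_{n+1}$, and we put $m=\lim_n m_n$. The family of all supersets of $[s]$ gives $m\ge2^{-s}$. In the same way the maximum of $w$ over families in $\mathcal P(n)$ that are $r$-wise $s$-intersecting and $t$-intersecting is nondecreasing in $n$; let $M_t$ be its limit. For $t\ge1$, a $t$-intersecting family contains no set together with its complement, so it has $w\le\frac12$. On the other hand $\{F:|F|\ge(n+t)/2\}$ is $t$-intersecting because $|A\cap B|\ge|A|+|B|-n$, and its measure tends to $\frac12$ because each layer of the cube has measure $O(n^{-1/2})$. So the left side of \eqref{eq:incomp} is $m/2$, the right side is $M_t$, and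
\begin{equation}\label{eq:reform}
\text{the properties are incompatible if and only if } M_t=m/2 .
\end{equation}
The bound $M_t\ge m/2$ can be seen directly. If $\mathcal G\subset\mathcal P(k)$ is $r$-wise $s$-intersecting, then
\begin{equation}\label{eq:product}
\{F\subset[n]:\ F\cap[k]\in\mathcal G,\ |F\setminus[k]|\ge(n-k+t)/2\}
\end{equation}
is $r$-wise $s$-intersecting thanks to its first $k$ coordinates, $t$-intersecting thanks to the others, and its measure tends to $w(\mathcal G)/2$. Since $M_1\ge M_2\ge\dots\ge m/2$, the question is whether this sequence reaches $m/2$ after finitely many steps.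

\begin{theorem}\label{thm:main}
Let $r\ge3$ and $s\ge1$. There is $t_0=t_0(r,s)$ such that for all $t\ge t_0$ and every $n$, each family $\mathcal F\subset\mathcal P(n)$ that is $r$-wise $s$-intersecting and $t$-intersecting satisfies $w(\mathcal F)<m/2$. Consequently, for all $t\ge t_0$, being $r$-wise $s$-intersecting and being $t$-intersecting are incompatible.
\end{theorem}

The first statement gives $M_t\le m/2$, hence $M_t=m/2$, and the second follows by \eqref{eq:reform}. The proof uses compactness and gives no explicit value of $t_0$. It also never determines $m$. What it needs instead is that $m$ is attained on a bounded set of coordinates. A family $\mathcal F\subset\mathcal P(n)$ is \emph{shifted} if $(A\setminus\{j\})\cup\{i\}\in\mathcal F$ whenever $A\in\mathcal F$, $i<j$, $j\in A$ and $i\notin A$.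

\begin{theorem}\label{thm:junta}
Let $r\ge3$ and $s\ge1$. There is $k_0=k_0(r,s)$ such that $m_n=m$ for all $n\ge k_0$, and every shifted up-set $\mathcal G\subset\mathcal P(n)$ that is $r$-wise $s$-intersecting with $w(\mathcal G)=m$ depends only on the coordinates in $[k_0]$. For $r=3$, $k_0=9s-1$ works.
\end{theorem}

In the other direction, $t_0$ must grow with $s$, and the hypothesis $r\ge3$ cannot be dropped.

\begin{theorem}\label{thm:small}
For $r=3$ the two properties are not incompatible for any $t$ with $1\le t\le s+1$; thus $t_0(3,s)\ge s+2$. Being $2$-wise $s$-intersecting and being $t$-intersecting are not incompatible for any $t\ge s$.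
\end{theorem}

For $s=1$ the bound $s+2$ equals the known admissible value $3$.

\section{Small $t$ and the competing families}\label{sec:small}

In \eqref{eq:product} the two properties are obtained from disjoint sets of coordinates. To beat $m/2$, a family has to use the same coordinates for both. For $r=3$ the natural candidates are
\[
\mathcal K_i=\{F:\ |F\cap[s+3i]|\ge s+2i\},\qquad i=0,1,2,\dots
\]
A member of $\mathcal K_i$ misses at most $i$ elements of $[s+3i]$, so three members share at least $s$ elements and two share at least $s+i$. We have $w(\mathcal K_0)=2^{-s}$ and $w(\mathcal K_1)=\frac{s+4}{8}\,2^{-s}$; in particular $m>2^{-s}$ for $s\ge5$.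

\begin{proof}[Proof of Theorem~\ref{thm:small}]
Let $r=3$; by \eqref{eq:reform} we must show $M_t>m/2$. A $3$-wise $s$-intersecting family is $s$-intersecting (take $A_3=A_2$), so $M_t=m>m/2$ for $t\le s$. Let $t=s+1$. If $m=2^{-s}$, then $M_t\ge w(\mathcal K_1)=\frac{s+4}8\,2^{-s}>\frac12\,2^{-s}=m/2$. Suppose $m>2^{-s}$, and let $\mathcal G\subset\mathcal P(n)$ be $3$-wise $s$-intersecting with $w(\mathcal G)>2^{-s}$. If $A,B\in\mathcal G$ had $|A\cap B|=s$, every $C\in\mathcal G$ would contain $A\cap B$, and then $w(\mathcal G)\le2^{-s}$. So $\mathcal G$ is $(s+1)$-intersecting. This applies to the extremal family in $\mathcal P(n)$ for all large $n$, so $M_t=m>m/2$.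

For the last statement, a $t$-intersecting family with $t\ge s$ is $s$-intersecting. The right side of \eqref{eq:incomp} is therefore $\frac12$, while the left side is $\frac12\cdot\frac12$.
\end{proof}

For large $t$ the families $\mathcal K_i$ are no longer competitive. Recall Hoeffding's inequality: if $X$ is the number of heads in $i$ fair coin flips and $\lambda>0$, then
\begin{equation}\label{eq:hoeffding}
\Pr(X\ge i/2+\lambda)=\Pr(X\le i/2-\lambda)\le e^{-2\lambda^2/i}.
\end{equation}
With $s+3i$ flips and $\lambda=(s+i)/2$ it gives $w(\mathcal K_i)\le e^{-(s+i)/6}$, which is below $2^{-s-1}\le m/2$ once the pairwise intersection $t=s+i$ is large. The reason is that triple intersections obtained by counting need sets of density about $\frac23$, which are exponentially rare on a long interval, whereas pairwise intersections need density just above $\frac12$, which costs only a factor $\frac12$. One therefore expects that for large $t$ a family of substantial measure secures its $r$-wise intersections on a few coordinates and its $t$-intersections on the many others, as in \eqref{eq:product}. For $s=1$, where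 $m=\frac12$, the crossover happens early: $w(\mathcal K_1)=\frac5{16}>\frac14$ for $t=2$, while $w(\mathcal K_2)=\frac{21+7+1}{128}=\frac{29}{128}<\frac14$ for $t=3$.

\section{Gain and loss: the idea of the proof}\label{sec:idea}

For integers $k\le n$ write $(k,n]=\{k+1,\dots,n\}$. We split a set into its \emph{head} in $[k]$, denoted by a lowercase letter, and its \emph{tail} in $(k,n]$. For $\mathcal F\subset\mathcal P(n)$ and $x\subset[k]$ the \emph{fiber} of $\mathcal F$ over $x$ is
\[
\mathcal F(k,x)=\{B\subset(k,n]:\ x\cup B\in\mathcal F\}\subset\mathcal P((k,n]),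
\]
and $w(\mathcal F)$ is the average of $w(\mathcal F(k,x))$ over $x\subset[k]$. Two facts are used throughout.
\begin{itemize}
\item[(F1)] If $\mathcal F$ is $t$-intersecting, $B\in\mathcal F(k,x)$ and $C\in\mathcal F(k,y)$, then $|B\cap C|\ge t-|x\cap y|\ge t-k$.
\item[(F2)] If $\mathcal B,\mathcal C\subset\mathcal P(X)$ and $B\cap C\ne\emptyset$ for all $B\in\mathcal B$, $C\in\mathcal C$, then $w(\mathcal B)+w(\mathcal C)\le1$, because $X\setminus B\notin\mathcal C$ for each $B\in\mathcal B$. (This includes $X=\emptyset$.)
\end{itemize}
In particular all fibers of a $t$-intersecting family over $[k]$ have $w\le\frac12$ when $t>k$.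

Take $r=3$, $s=1$, $t\ge2$, and cut at $k=1$. Put $\mathcal A=\mathcal F(1,\emptyset)$ and $\mathcal B=\mathcal F(1,\{1\})$. Then
\[
w(\mathcal F)-\tfrac14=\tfrac12\big(\,w(\mathcal A)-(\tfrac12-w(\mathcal B))\,\big).
\]
Call $w(\mathcal A)$ the \emph{gain} and $\frac12-w(\mathcal B)\ge0$ the \emph{loss}. For \eqref{eq:product} with $\mathcal G=\{\{1\}\}$ the gain is $0$ and the loss tends to $0$. For $\mathcal K_1$ the gain is $\frac18$ and the loss is $0$, since $\mathcal B$ is the majority family on $\{2,3,4\}$. For $\mathcal K_2$ the gain is $\frac7{64}$ and the loss is $\frac12-\frac{22}{64}=\frac{10}{64}$.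

Why should a gain force a loss? If $A\in\mathcal A$, then $A\cap B\cap C\neq\emptyset$ for all $B,C\in\mathcal B$, since the heads $\emptyset,\{1\},\{1\}$ have no common element. We shall see that in a shifted family with gain $p>0$ this forces almost all pairs $B,C\in\mathcal B$ to meet within the first $h=O(\log(1/p))$ coordinates of the tail. At the same time $|B\cap C|\ge2$ if $t\ge3$. Each of these two conditions alone is nearly free: the majority family on $[3]$ has measure $\frac12$ and any two members meet in $[3]$, and $\{B\subset[N]:|B|\ge(N+2)/2\}$ is $2$-intersecting with measure tending to $\frac12$. Together they are expensive.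

\begin{example}\label{ex:three}
Let $N\ge3$ and let $\mathcal B\subset\mathcal P(N)$ be $2$-intersecting with $B\cap C\cap[3]\ne\emptyset$ for all $B,C\in\mathcal B$. We claim that $w(\mathcal B)\le\frac5{16}$. Put $\beta(u)=w(\mathcal B(3,u))$ for $u\subset[3]$. Since members meet inside $[3]$, at most one of the fibers over $u$ and $[3]\setminus u$ is nonempty. The pair $\emptyset,[3]$ therefore contributes at most $1$ to $\sum_u\beta(u)$, and the pair $\{i\},[3]\setminus\{i\}$ contributes $\beta(u_i)$, where $u_i$ is the member of the pair with the larger $\beta$. For $i\ne j$ the sets $u_i,u_j$ are distinct and have at most two elements, so $|u_i\cap u_j|\le1$. By (F1) and (F2), $\beta(u_i)+\beta(u_j)\le1$. Adding the three inequalities gives $\beta(u_1)+\beta(u_2)+\beta(u_3)\le\frac32$, so $w(\mathcal B)\le\frac18(1+\frac32)=\frac5{16}$. Equality holds for $\{B:|B\cap[4]|\ge3\}$ when $N\ge4$.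
\end{example}

In the example a complementary pair of heads carries total weight at most $1$, and it falls short of this by at least $\frac12$ unless one of its fibers has measure above $\frac12$. The condition $|B\cap C|\ge2$ prevents all pairs from having such a heavy fiber. For a window $[h]$ in place of $[3]$ an isoperimetric inequality shows that a proportion at least $\frac1{10h}$ of the heads lies in pairs without a heavy fiber (Section~\ref{sec:local}). So a gain $p$ forces a loss of order $1/\log(1/p)$, which exceeds $p$ as soon as $p$ is small.

Two things remain. First, for general $r$ and $s$ the role of $\mathcal G=\{\{1\}\}$ must be played by an extremal family $\mathcal G_0$ on a bounded set $[k_0]$, since the gain is summed over up to $2^{k_0}$ heads. This is Theorem~\ref{thm:junta}, proved with a stability version in Section~\ref{sec:extremal}. Second, we must know that the gain is small. In Section~\ref{sec:limit} we show by passing to a limit $t\to\infty$ that a family with $w(\mathcal F)\ge m/2$ has fibers of measure close to $\frac12$ over the heads in some $\mathcal G_0$ and close to $0$ over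 all other heads. Section~\ref{sec:final} compares gain and loss. We begin with the tools that give the coordinates an order.

\section{Shifting, walks and typical sets}\label{sec:tools}

\subsection*{Shifting}
Fix $i<j$ in $[n]$. For a set $A$ with $j\in A$, $i\notin A$ put $A^*=(A\setminus\{j\})\cup\{i\}$. The \emph{shift} $S_{ij}\mathcal F$ is obtained from $\mathcal F$ by replacing each such $A\in\mathcal F$ by $A^*$ if $A^*\notin\mathcal F$. Thus $|S_{ij}\mathcal F|=|\mathcal F|$, and $\mathcal F$ is shifted if and only if $S_{ij}\mathcal F=\mathcal F$ for all $i<j$. A shift that changes $\mathcal F$ decreases the sum of all elements of all members, so repeated shifting ends in a shifted family.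

\begin{lemma}\label{lem:shift}
Let $\mathcal F,\mathcal F'\subset\mathcal P(n)$, $i<j$, and let $\rho\ge2$, $\sigma\ge1$.
\begin{itemize}
\item[(a)] If $\mathcal F$ is $\rho$-wise $\sigma$-intersecting, then so is $S_{ij}\mathcal F$.
\item[(b)] $|S_{ij}\mathcal F\,\triangle\,S_{ij}\mathcal F'|\le|\mathcal F\,\triangle\,\mathcal F'|$.
\item[(c)] If $\mathcal F$ is shifted, then so is its up-closure $\{A':A'\supset A\text{ for some }A\in\mathcal F\}$.
\item[(d)] If $\mathcal F$ is a shifted up-set and $n'\ge n$, then the cylinder $\{A\subset[n']:A\cap[n]\in\mathcal F\}$ is a shifted up-set.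
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $A_1,\dots,A_\rho\in S_{ij}\mathcal F$. Call $A_a$ \emph{new} if $A_a\notin\mathcal F$ and \emph{old} otherwise. A new set contains $i$ and not $j$, and $B_a=(A_a\setminus\{i\})\cup\{j\}\in\mathcal F$. An old set with $j\in A_a$, $i\notin A_a$ was not replaced, so $A_a^*\in\mathcal F$. If all $A_a$ are old there is nothing to prove, so let some $A_a$ be new. We change the tuple inside $\{i,j\}$ into a tuple from $\mathcal F$ whose intersection is no larger; that intersection has at least $\sigma$ elements.

If all $A_a$ contain $i$, replace each new set by $B_a$. Inside $\{i,j\}$ the intersection was $\{i\}$ and is now contained in $\{j\}$. If some $A_b$ misses $i$, then $A_b$ is old. Replace each new set by $B_a$ and each old set containing $j$ but not $i$ by $A_a^*$. The intersection now misses $i$ because of the sets $B_a$, and it misses $j$ because $A_b$ either missed $j$ or was replaced by $A_b^*$.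

(b) Sets outside the pairs $\{A,A^*\}$ are not moved. On a pair $\pi=\{A,A^*\}$ the shifted family is $\emptyset$, $\{A^*\}$ or $\pi$ according to the number of members in $\pi$, so $\pi$ contributes $\big||\mathcal F\cap\pi|-|\mathcal F'\cap\pi|\big|\le|(\mathcal F\triangle\mathcal F')\cap\pi|$ to the left side.

(c) Let $A'\supset A\in\mathcal F$, $j\in A'$, $i\notin A'$. If $j\in A$, then $A^*\in\mathcal F$ and $A^*\subset(A')^*$. If $j\notin A$, then $A\subset(A')^*$.

(d) Replacing $j$ by $i<j$ changes $A\cap[n]$ in the same way if $j\le n$, enlarges it if $i\le n<j$, and leaves it unchanged if $n<i$.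
\end{proof}

Hence every family can be replaced by a shifted up-set with at least the same measure and the same intersection properties: shift until shifted, then take the up-closure. We identify a family with its cylinders; for families on different ground sets $[n]$ and $[n']$, the quantity $w(\mathcal F\triangle\mathcal F')$ is computed after this identification.

\subsection*{The walk of a tuple}
In a shifted family the intersection condition can be read off from counts on initial segments. For $A_1,\dots,A_r\subset[n]$ let $d_j$ be the number of indices $a$ with $j\in A_a$, and put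
\[
e_i=\sum_{a=1}^r|A_a\cap[i]|-(r-1)i=\sum_{j\le i}\big(d_j-(r-1)\big),\qquad 0\le i\le n.
\]
This walk goes up by $1$ at an element common to all sets, stays level at an element missed by one set, and goes down otherwise. Hence
\begin{equation}\label{eq:walkupper}
e_i\le|A_1\cap\dots\cap A_r\cap[i]|.
\end{equation}

\begin{lemma}\label{lem:walk}
If $\mathcal F$ is shifted and $r$-wise $s$-intersecting and $A_1,\dots,A_r\in\mathcal F$, then $e_i\ge s$ for some $i$.
\end{lemma}

\begin{proof}
Suppose not, and among the $r$-tuples from $\mathcal F$ with $\max_ie_i\le s-1$ choose one with $I=A_1\cap\dots\cap A_r$ as small as possible. Since $|I|\ge s$, let $p$ be the $s$-th smallest element of $I$. The walk makes $s$ upward steps in $[p]$ and $e_p\le s-1$, so it makes a downward step: some $j<p$ has $d_j\le r-2$. Take the largest such $j$. Two of the sets miss $j$, say $A_1$ and $A_2$. Replace $A_1$ by $(A_1\setminus\{p\})\cup\{j\}\in\mathcal F$. The intersection loses $p$ and does not gain $j$. The values $e_i$ change only for $j\le i<p$, where they increase by $1$. For such $i$ the old walk has no downward step in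 $(i,p]$ and an upward step at $p$, so the old value satisfies $e_i\le e_p-1\le s-2$. The new tuple therefore has $\max_ie_i\le s-1$ and a smaller intersection, a contradiction.
\end{proof}

Shiftedness is needed: in the family of all subsets of $[n]$ containing $n\ge2$, the walk of $A_1=\dots=A_r=\{n\}$ is never positive.

\subsection*{Typical sets}
The walk drifts downward if the sets have density below $\frac{r-1}r$. A random set has density $\frac12$, and $\frac12<\frac35<\frac23\le\frac{r-1}r$ for $r\ge3$. For $T>0$ call $B\subset(k,n]$ \emph{$T$-typical} if $|B\cap(k,k+i]|\le\frac35i+T$ for all $1\le i\le n-k$. For $p\in(0,1)$ put $T(p)=\lfloor\frac52\ln(50/p)\rfloor+1$.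

\begin{lemma}\label{lem:typical}
For $p\in(0,1)$, the subsets of $(k,n]$ that are not $T(p)$-typical have measure less than $p$.
\end{lemma}

\begin{proof}
Let $T=T(p)$. By \eqref{eq:hoeffding} with $\lambda=\frac i{10}+T$, and since $\lambda^2/i\ge\frac i{100}+\frac T5$, the measure is at most $e^{-2T/5}\sum_{i\ge1}e^{-i/50}=e^{-2T/5}/(e^{1/50}-1)\le50e^{-2T/5}<p$.
\end{proof}

So a fiber of measure at least $p$ contains a $T(p)$-typical tail, and $T(p)$ grows only like $\log(1/p)$.

\section{The cost of meeting early}\label{sec:local}

We now extend Example~\ref{ex:three} to a window $[h]$ and to two families, which will be two fibers of $\mathcal F$. View $\mathcal P(h)$ as the cube, with an edge between two sets that differ in one element. We need the Poincar\'e inequality on the cube, in the form for sets.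

\begin{lemma}\label{lem:poincare}
If $\mathcal U\subset\mathcal P(h)$ and $w(\mathcal U)=\alpha$, then at least $2^{h+1}\alpha(1-\alpha)$ edges join $\mathcal U$ to $\mathcal P(h)\setminus\mathcal U$.
\end{lemma}

\begin{proof}
For each ordered pair $(u,v)$ walk from $u$ to $v$ by correcting the coordinates in which they differ in increasing order. A given directed edge in direction $i$ lies on the path of $2^{i-1}\cdot2^{h-i}=2^{h-1}$ pairs, since it determines $u$ on the coordinates $\ge i$ and $v$ on the coordinates $\le i$. Each of the $4^h\alpha(1-\alpha)$ paths from $\mathcal U$ to its complement uses an edge directed out of $\mathcal U$.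
\end{proof}

\begin{lemma}\label{lem:local}
Let $1\le h\le N$ and let $\mathcal B,\mathcal C\subset\mathcal P(N)$ satisfy $w(\mathcal B),w(\mathcal C)\ge\frac3{10}$. Suppose that $|B\cap C|\ge2$ and $B\cap C\cap[h]\ne\emptyset$ for all $B\in\mathcal B$, $C\in\mathcal C$. Then $w(\mathcal B)+w(\mathcal C)\le1-\frac1{20h}$.
\end{lemma}

Some lower bound on the measures is needed, as $\mathcal B=\mathcal P(N)$, $\mathcal C=\emptyset$ shows.

\begin{proof}
For $u\subset[h]$ put $\bar u=[h]\setminus u$, $\beta(u)=w(\mathcal B(h,u))$ and $\gamma(u)=w(\mathcal C(h,u))$. The two hypotheses translate as follows.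
\begin{itemize}
\item[(1)] $\beta(u)\gamma(\bar u)=0$, since members with heads $u$ and $\bar u$ do not meet in $[h]$.
\item[(2)] If $|u\cap v|\le1$, then $\beta(u)+\gamma(v)\le1$, since tails in $\mathcal B(h,u)$ and $\mathcal C(h,v)$ must meet and (F2) applies.
\end{itemize}
Let $\mathcal U=\{u:\beta(u)>\frac12\}$, $\mathcal V=\{u:\gamma(\bar u)>\frac12\}$ and $\mathcal R=\mathcal P(h)\setminus(\mathcal U\cup\mathcal V)$. By (1), $\mathcal U\cap\mathcal V=\emptyset$, $\beta(u)=0$ on $\mathcal V$, $\gamma(\bar u)=0$ on $\mathcal U$, and $\beta(u)+\gamma(\bar u)$ is at most $1$ everywhere and at most $\frac12$ on $\mathcal R$. Averaging over $u$,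
\begin{equation}\label{eq:kappa}
1-w(\mathcal B)-w(\mathcal C)=2^{-h}\sum_{u\subset[h]}\big(1-\beta(u)-\gamma(\bar u)\big)\ge\tfrac12\,w(\mathcal R).
\end{equation}
It remains to show $w(\mathcal R)\ge\frac1{10h}$, and we may assume $w(\mathcal R)\le\frac1{10}$. From $\frac3{10}\le w(\mathcal B)\le w(\mathcal U)+\frac12w(\mathcal R)$ we get $w(\mathcal U)\ge\frac14$, and the same computation with $\mathcal C$ and $\mathcal V$ gives $w(\mathcal V)\ge\frac14$. So $\alpha=w(\mathcal U)$ lies in $[\frac14,\frac34]$.

No edge joins $\mathcal U$ to $\mathcal V$: if $u\in\mathcal U$ and $u'\in\mathcal V$ differ in one element, then $|u\cap\overline{u'}|=|u\setminus u'|\le1$ while $\beta(u)+\gamma(\overline{u'})>1$, contradicting (2). Hence all edges leaving $\mathcal U$ end in $\mathcal R$. Each vertex lies on $h$ edges, so Lemma~\ref{lem:poincare} gives $h|\mathcal R|\ge2^{h+1}\alpha(1-\alpha)\ge2^{h+1}\cdot\frac3{16}$, that is, $w(\mathcal R)\ge\frac3{8h}\ge\frac1{10h}$.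
\end{proof}

In the extremal case of Example~\ref{ex:three}, with $\mathcal B=\mathcal C$, we have $\mathcal U=\{[3]\}$, $\mathcal V=\{\emptyset\}$, the six remaining heads form $\mathcal R$, and \eqref{eq:kappa} reads $1-\frac{10}{16}=\frac12\cdot\frac68$.

\section{Extremal $r$-wise $s$-intersecting families}\label{sec:extremal}

To prove Theorem~\ref{thm:junta} we remove the last coordinate without losing measure, as long as the number of coordinates is large. Let $\mathcal G\subset\mathcal P(\ell)$ be a shifted $r$-wise $s$-intersecting up-set and put
\[
\mathcal Y=\{x\subset[\ell-1]:x\in\mathcal G\},\qquad\mathcal Z=\{x\subset[\ell-1]:x\notin\mathcal G,\ x\cup\{\ell\}\in\mathcal G\}.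
\]
Then $|\mathcal G|=2|\mathcal Y|+|\mathcal Z|$, and $\mathcal G$ is independent of the coordinate $\ell$ exactly when $\mathcal Z=\emptyset$. To make it independent we must, for each $z\in\mathcal Z$, either add $z$ or delete $z\cup\{\ell\}$. Adding the sets in $\mathcal S\subset\mathcal Z$ and deleting for the others produces the cylinder over $\mathcal G_{\mathcal S}=\mathcal Y\cup\mathcal S\subset\mathcal P(\ell-1)$, and counting gives
\begin{equation}\label{eq:exchange}
w(\mathcal G_{\mathcal S})-w(\mathcal G)=2^{-\ell}\big(2|\mathcal S|-|\mathcal Z|\big),\qquad w(\mathcal G_{\mathcal S}\triangle\mathcal G)=2^{-\ell}|\mathcal Z|.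
\end{equation}
So we need an $\mathcal S$ that contains half of $\mathcal Z$ and keeps the intersection property. Shiftedness makes the obstructions very rigid. For $z\in\mathcal Z$ put $\bar z=[\ell-1]\setminus z$ and $c(z)=|\bar z|$, and let $q=(\ell-s)/r$. Call $\mathcal S\subset\mathcal Z$ \emph{admissible} if there are no $z_1,\dots,z_r\in\mathcal S$, repetitions allowed, with $\bar z_1,\dots,\bar z_r$ pairwise disjoint and $c(z_1)+\dots+c(z_r)=rq$.

\begin{lemma}\label{lem:admissible}
If $\mathcal S$ is admissible, then $\mathcal G_{\mathcal S}$ is $r$-wise $s$-intersecting.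
\end{lemma}

\begin{proof}
Suppose $x_1,\dots,x_r\in\mathcal G_{\mathcal S}$ and $I=x_1\cap\dots\cap x_r$ has at most $s-1$ elements. Let $E_a=x_a$ if $x_a\in\mathcal Y$ and $E_a=x_a\cup\{\ell\}$ if $x_a\in\mathcal S$, so that $E_a\in\mathcal G$. If some $x_a$ is in $\mathcal Y$, then $\bigcap_aE_a=I$ is too small. So all $x_a$ are in $\mathcal S$, $\bigcap_aE_a=I\cup\{\ell\}$, and $|I|=s-1$. Suppose some $j\le\ell-1$ is missing from $x_a$ and $x_b$ with $a\ne b$. Then $x_a\cup\{j\}=(E_a\setminus\{\ell\})\cup\{j\}\in\mathcal G$, and replacing $E_a$ by this set gives a tuple from $\mathcal G$ whose intersection contains neither $\ell$ nor $j$, hence equals $I$; this is again too small. So the complements $\bar x_a$ are pairwise disjoint, their union is $[\ell-1]\setminus I$, and $\sum_ac(x_a)=\ell-s=rq$, contradicting admissibility.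
\end{proof}

A forbidden tuple has average co-size $q$. Let $\mathcal Z_<,\mathcal Z_=,\mathcal Z_>$ consist of the $z\in\mathcal Z$ with $c(z)<q$, $c(z)=q$, $c(z)>q$; the middle layer $\mathcal Z_=$ is empty unless $q$ is an integer. Both $\mathcal Z_<$ and $\mathcal Z_>$ are admissible, and the difficulty is to use half of $\mathcal Z_=$. For an $(r-1)$-element set $W\subset[\ell-1]$ let $\mathcal Z_W=\{z\in\mathcal Z_=:\bar z\cap W\ne\emptyset\}$. Then
\begin{equation}\label{eq:twosets}
\mathcal Z_<\cup\mathcal Z_W\quad\text{and}\quad\mathcal Z_>\cup\mathcal Z_W\quad\text{are admissible.}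
\end{equation}
Indeed, $r$ numbers that are all $\le q$, or all $\ge q$, and have sum $rq$ all equal $q$; and $r$ pairwise disjoint sets cannot all meet a set of size $r-1$. A fixed $q$-element set misses a uniformly random $W$ with probability $\binom{\ell-1-q}{r-1}/\binom{\ell-1}{r-1}$. As $\ell\to\infty$ this tends to $(1-\frac1r)^{r-1}$, which is at most $\frac49$ because $(1+\frac1{r-1})^{r-1}\ge2+\frac{r-2}{2(r-1)}\ge\frac94$ by the binomial theorem. We may thus fix $\ell_0=\ell_0(r,s)\ge r+s+1$ such that
\begin{equation}\label{eq:ell0}
\binom{\ell-1-q}{r-1}<\frac12\binom{\ell-1}{r-1}\quad\text{for all }\ell\ge\ell_0\text{ with }q=\frac{\ell-s}r\text{ an integer},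
\end{equation}
and we put $k_0=\ell_0-1$. For $r=3$ the inequality reads $2(2\ell+s-3)(2\ell+s-6)<9(\ell-1)(\ell-2)$, that is, $\ell(\ell-8s)+9\ell-2s^2+18s-18>0$. For $\ell\ge9s$ the left side is at least $7s^2+99s-18>0$, and $9s\ge s+4$, so $\ell_0=9s$ and $k_0=9s-1$ work. By \eqref{eq:ell0}, for $\ell\ge\ell_0$
\begin{equation}\label{eq:average}
\text{the average of }|\mathcal Z_W|\text{ over }W\text{ exceeds }\tfrac12|\mathcal Z_=|,\text{ unless }\mathcal Z_==\emptyset.
\end{equation}

The next lemma removes one coordinate and controls how far the family moves. Put $\theta=e^{-1/18}<1$.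

\begin{lemma}\label{lem:step}
Let $\ell\ge\ell_0$ and let $\mathcal G\subset\mathcal P(\ell)$ be a shifted $r$-wise $s$-intersecting up-set. There is a shifted $r$-wise $s$-intersecting up-set $\mathcal G'\subset\mathcal P(\ell-1)$ such that $\delta=w(\mathcal G')-w(\mathcal G)$ satisfies $\delta\ge0$ and $w(\mathcal G\triangle\mathcal G')\le\delta+\theta^{\ell-1}$.
\end{lemma}

\begin{proof}
Let $\mathcal S$ be an admissible set of maximum size and $g=2|\mathcal S|-|\mathcal Z|$. By \eqref{eq:average} choose $W$ with $2|\mathcal Z_W|\ge|\mathcal Z_=|$. The two sets in \eqref{eq:twosets} have total size $|\mathcal Z_<|+|\mathcal Z_>|+2|\mathcal Z_W|\ge|\mathcal Z|$, so one of them contains half of $\mathcal Z$, and $g\ge0$. Since $\mathcal Z_>$ is admissible, $g\ge|\mathcal Z_>|-|\mathcal Z_<|-|\mathcal Z_=|$, hence $|\mathcal Z|\le g+2|\mathcal Z_<\cup\mathcal Z_=|$. The complements of the sets in $\mathcal Z_<\cup\mathcal Z_=$ have size at most $q\le(\ell-1)/3$, so \eqref{eq:hoeffding} with $\lambda=(\ell-1)/6$ gives $|\mathcal Z_<\cup\mathcal Z_=|\le2^{\ell-1}\theta^{\ell-1}$. Thus $2^{-\ell}|\mathcal Z|\le2^{-\ell}g+\theta^{\ell-1}$.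

Shift $\mathcal G_{\mathcal S}$ in $\mathcal P(\ell-1)$ until it is shifted, obtaining $\mathcal G''$, and let $\mathcal G'$ be the up-closure of $\mathcal G''$; put $\upsilon=w(\mathcal G')-w(\mathcal G'')\ge0$. By Lemmas~\ref{lem:admissible} and~\ref{lem:shift}, $\mathcal G'$ has the required properties, and $\delta=2^{-\ell}g+\upsilon\ge0$ by \eqref{eq:exchange}. The shifts $S_{ij}$ with $j\le\ell-1$ commute with passing to the cylinder in $\mathcal P(\ell)$, and they fix $\mathcal G$. So Lemma~\ref{lem:shift}(b) and \eqref{eq:exchange} give $w(\mathcal G\triangle\mathcal G'')\le2^{-\ell}|\mathcal Z|$, and $w(\mathcal G\triangle\mathcal G')\le2^{-\ell}g+\theta^{\ell-1}+\upsilon=\delta+\theta^{\ell-1}$.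
\end{proof}

For an extremal family no exchange can gain anything, and this leaves no room for $\mathcal Z$.

\begin{lemma}\label{lem:empty}
Let $\ell\ge\ell_0$ and let $\mathcal G\subset\mathcal P(\ell)$ be a shifted $r$-wise $s$-intersecting up-set with $w(\mathcal G)=m$. Then $\mathcal Z=\emptyset$.
\end{lemma}

\begin{proof}
Since $w(\mathcal G_{\mathcal S})\le m$, \eqref{eq:exchange} shows that $2|\mathcal S|\le|\mathcal Z|$ for every admissible $\mathcal S$. Suppose $\mathcal Z\ne\emptyset$.

First, $\bar z\neq\emptyset$ for all $z\in\mathcal Z$. Otherwise $[\ell-1]\in\mathcal Z$, so $[\ell-1]\notin\mathcal G$, and every member of the up-set $\mathcal G$ contains $\ell$. A member missing some $j<\ell$ could be shifted to a member missing $\ell$. So $\mathcal G=\{[\ell]\}$ and $w(\mathcal G)=2^{-\ell}<2^{-s}\le m$, a contradiction.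

Next, the two sets in \eqref{eq:twosets} have total size at most $|\mathcal Z|$, so $2|\mathcal Z_W|\le|\mathcal Z_=|$ for every $W$. By \eqref{eq:average}, $\mathcal Z_==\emptyset$. The admissible sets $\mathcal Z_<$ and $\mathcal Z_>$ now partition $\mathcal Z$, so each has size $|\mathcal Z|/2$. We enlarge one of them by one element. Let $\rho=\min_{z\in\mathcal Z}|c(z)-q|>0$ be attained at $z_0$. As $\bar z_0\ne\emptyset$, the set $z_0$ occurs at most once in a tuple with pairwise disjoint complements. If $c(z_0)=q+\rho$, such a tuple from $\mathcal Z_<\cup\{z_0\}$ has $\sum_ac(z_a)\le(r-1)(q-\rho)+(q+\rho)=rq-(r-2)\rho<rq$. If $c(z_0)=q-\rho$, such a tuple from $\mathcal Z_>\cup\{z_0\}$ has $\sum_ac(z_a)\ge(r-1)(q+\rho)+(q-\rho)=rq+(r-2)\rho>rq$. In both cases we have an admissible set of size $|\mathcal Z|/2+1$, a contradiction.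
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:junta}]
Let $n\ge k_0$ and take a shifted up-set in $\mathcal P(n)$ attaining $m_n$. Applying Lemma~\ref{lem:step} for $\ell=n,n-1,\dots,k_0+1$ gives $m_n\le m_{k_0}$. As $(m_n)$ is nondecreasing, $m_n=m_{k_0}=m$. Now let $\mathcal G\subset\mathcal P(n)$ be as in the second claim, with $n>k_0$. By Lemma~\ref{lem:empty}, $\mathcal G$ is the cylinder over $\mathcal Y\subset\mathcal P(n-1)$, which is again a shifted $r$-wise $s$-intersecting up-set of measure $m$. Induction on $n$ completes the proof.
\end{proof}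

\begin{remark}
The hypothesis $r\ge3$ entered through $q\le(\ell-1)/3$, through $r-2>0$, and through \eqref{eq:ell0}, whose limiting ratio would be exactly $\frac12$ for $r=2$. The theorem fails for $r=2$, $s\ge2$: there $m=\frac12$, while Lemma~\ref{lem:local} with $\mathcal B=\mathcal C$ and $h=N$ shows that no $2$-intersecting family has measure $\frac12$.
\end{remark}

Call $\mathcal G_0\subset\mathcal P(k_0)$ \emph{extremal} if it is $r$-wise $s$-intersecting and $w(\mathcal G_0)=m$. Because the errors $\theta^{\ell-1}$ are summable, a nearly extremal family moves little when its far coordinates are removed; and on a bounded ground set, nearly extremal means extremal.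

\begin{lemma}\label{lem:stability}
For every $\eta>0$ there is $\varepsilon>0$ such that for every $n$ and every shifted $r$-wise $s$-intersecting up-set $\mathcal G\subset\mathcal P(n)$ with $w(\mathcal G)\ge m-\varepsilon$ there is an extremal $\mathcal G_0\subset\mathcal P(k_0)$ with $w(\mathcal G\triangle\mathcal G_0)\le\eta$.
\end{lemma}

\begin{proof}
Choose $k\ge k_0$ with $\sum_{\ell>k}\theta^{\ell-1}\le\eta/2$, and put $\varepsilon=\min(2^{-k-1},\eta/2)$. Passing to a cylinder we may assume $n\ge k$. Let $\mathcal G_n=\mathcal G$, and for $\ell=n,\dots,k+1$ let $\mathcal G_{\ell-1}$ be obtained from $\mathcal G_\ell$ by Lemma~\ref{lem:step}, with increment $\delta_\ell\ge0$. Then $\sum_\ell\delta_\ell=w(\mathcal G_k)-w(\mathcal G)\le\varepsilon$, so $w(\mathcal G\triangle\mathcal G_k)\le\sum_\ell(\delta_\ell+\theta^{\ell-1})\le\eta$. Moreover $m-2^{-k}<w(\mathcal G_k)\le m$, and both $w(\mathcal G_k)$ and $m=m_{k_0}$ are integer multiples of $2^{-k}$. Hence $w(\mathcal G_k)=m$, and by Theorem~\ref{thm:junta} $\mathcal G_k$ is the cylinder over an extremal $\mathcal G_0\subset\mathcal P(k_0)$.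
\end{proof}

\section{The limit $t\to\infty$}\label{sec:limit}

\begin{proposition}\label{prop:profile}
Let $t_j\to\infty$, and let $\mathcal F_j\subset\mathcal P(n_j)$ be shifted up-sets that are $r$-wise $s$-intersecting and $t_j$-intersecting, with $w(\mathcal F_j)\ge m/2$. Then there is an extremal $\mathcal G_0\subset\mathcal P(k_0)$ such that, along a subsequence, $w(\mathcal F_j(k_0,x))$ tends to $\frac12$ for $x\in\mathcal G_0$ and to $0$ for $x\in\mathcal P(k_0)\setminus\mathcal G_0$.
\end{proposition}

One would like to argue as follows: all fibers have measure at most $\frac12$, the heads whose fibers are not negligible form an $r$-wise $s$-intersecting family, and so $w(\mathcal F_j)$ is at most about $m/2$. At a fixed level $k$ the middle step is false: over $[1]$ the family $\mathcal K_1$ has a fiber of measure $\frac18$ above the empty head, because the intersection is completed in the tail. The remedy is to let $k$ grow. We record the limiting fiber measures at all levels, pass to their limit along a random infinite set, and work with the heads above which this limit is positive with conditional probability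 close to $1$.

\subsection*{The limit object}
The families $\mathcal F_j$ are nonempty, so $n_j\ge t_j\to\infty$. For $t_j>k$ we have $2w(\mathcal F_j(k,x))\le1$ by (F1) and (F2). By a diagonal argument we pass to a subsequence such that
\[
\varphi_k(x)=\lim_{j\to\infty}2\,w(\mathcal F_j(k,x))\in[0,1]
\]
exists for all $k\ge0$ and $x\subset[k]$. Write $x\to x'$ if $x'\supset x$ or $x'$ arises from $x$ by replacing an element by a smaller one not in $x$; a family is a shifted up-set exactly when it is closed under $\to$. The following properties hold for each $\mathcal F_j$ and pass to the limit.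
\begin{itemize}
\item[(L1)] $\varphi_k(x)=\frac12\big(\varphi_{k+1}(x)+\varphi_{k+1}(x\cup\{k+1\})\big)$.
\item[(L2)] The average of $\varphi_k$ over $\mathcal P(k)$ is $\lim_j2w(\mathcal F_j)\ge m$.
\item[(L3)] If $x\to x'$ in $\mathcal P(k)$, then $\varphi_k(x)\le\varphi_k(x')$, since $\mathcal F_j(k,x)\subset\mathcal F_j(k,x')$.
\end{itemize}
Let $\Omega$ be the set of all subsets $\omega$ of $\mathbb N=\{1,2,\dots\}$, with the product probability measure $\nu$ that includes each integer independently with probability $\frac12$. For an event $E$ and $x\subset[k]$, the conditional probability $\nu(E\mid\omega\cap[k]=x)$ is the probability that $x\cup X\in E$ for a uniformly random $X\subset\mathbb N\setminus[k]$. We use two standard facts. Property (L1) says that $\varphi_k(\omega\cap[k])$ is a martingale, and by the convergence theorem for bounded martingales it converges almost surely to a function whose conditional expectation given $\omega\cap[k]=x$ is $\varphi_k(x)$. L\'evy's theorem states that for every event $E$, $\nu(E\mid\omega\cap[k])\to\mathbf 1_E(\omega)$ almost surely.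

Put $\varphi_\infty(\omega)=\limsup_k\varphi_k(\omega\cap[k])$, which is defined everywhere and is the limit almost surely, and let
\[
\Omega_+=\{\omega:\varphi_\infty(\omega)>0\},\qquad\mathcal L_k=\Big\{x\subset[k]:\ \nu(\Omega_+\mid\omega\cap[k]=x)>1-\frac1{2r}\Big\}.
\]
If $x\to x'$ in $\mathcal P(k)$ and $X\subset\mathbb N\setminus[k]$, then $(x\cup X)\cap[K]\to(x'\cup X)\cap[K]$ for all $K\ge k$, so (L3) gives $\varphi_\infty(x\cup X)\le\varphi_\infty(x'\cup X)$. Hence $\mathcal L_k$ is a shifted up-set.

\begin{lemma}\label{lem:Lk}
The family $\mathcal L_k$ is $r$-wise $s$-intersecting.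
\end{lemma}

Given heads with a small intersection, we want to extend them to members of $\mathcal F_j$ whose walk stays below $s$. Typical tails are available in any fiber of positive measure, but they may raise the walk by up to $rT$ before the downward drift sets in. So we first extend the heads along a stretch $(k,K]$ on which the walk never rises and falls linearly. Each extension must be uniformly distributed, so that it lands in $\Omega_+$ with high probability, but the $r$ extensions need not be independent.

\begin{proof}
Suppose $x_1,\dots,x_r\in\mathcal L_k$ and $|x_1\cap\dots\cap x_r|\le s-1$. Define random sets $X_1,\dots,X_r\subset\mathbb N\setminus[k]$ independently over the coordinates: at each coordinate the indicator vector in $\{0,1\}^r$ has its first three entries uniform on $\{110,101,011,000\}$ and its other entries independent fair bits. Each entry is a fair bit, so each $X_a$ is uniformly distributed. The vector has at most $r-1$ ones, and $r/2$ on average. So for the tuple $\omega_a=x_a\cup X_a$ the steps of the walk after time $k$ are independent, identically distributed, at most $0$, and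 have mean $1-\frac r2\le-\frac12$. Up to time $k$ we have $e_i\le s-1$ by \eqref{eq:walkupper}.

Each $\omega_a$ misses $\Omega_+$ with probability less than $\frac1{2r}$, so $\min_a\varphi_\infty(\omega_a)>0$ with probability more than $\frac12$. Hence there is $\beta\in(0,\frac12)$ such that $\min_a\varphi_\infty(\omega_a)>2\beta$ with positive probability. Almost surely $\varphi_K(\omega_a\cap[K])\to\varphi_\infty(\omega_a)$ for all $a$, and $(e_K-e_k)/(K-k)\to1-\frac r2$ by the law of large numbers. Fix an outcome with these three properties, let $T=T(\beta/2)$, and choose $K\ge k+4rT$ so large that the heads $u_a=\omega_a\cap[K]$ satisfy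
\[
\varphi_K(u_a)>\beta\ \ (1\le a\le r),\qquad e_i\le s-1\ \ (i\le K),\qquad e_K\le s-1-\tfrac14(K-k)\le s-1-rT .
\]
For large $j$ we have $w(\mathcal F_j(K,u_a))>\beta/2$ for all $a$, so by Lemma~\ref{lem:typical} there are $T$-typical tails $B_a\in\mathcal F_j(K,u_a)$. The walk of the sets $u_a\cup B_a\in\mathcal F_j$ agrees with the one above up to time $K$, and for $i\ge1$
\[
e_{K+i}\le(s-1-rT)+r\big(\tfrac35i+T\big)-(r-1)i=s-1+\big(1-\tfrac25r\big)i\le s-1,
\]
since $r\ge3$. This contradicts Lemma~\ref{lem:walk}.
\end{proof}

For $r=2$ no such coupling exists: two fair bits that are never both $1$ are complementary, and the walk stays level.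

\begin{proof}[Proof of Proposition~\ref{prop:profile}]
Let $\widehat{\mathcal L}_k=\{\omega:\omega\cap[k]\in\mathcal L_k\}$. By L\'evy's theorem the indicator of $\widehat{\mathcal L}_k$ tends to that of $\Omega_+$ almost surely, so $\nu(\Omega_+\triangle\widehat{\mathcal L}_k)\to0$ and $w(\mathcal L_k)\to\nu(\Omega_+)$. By Lemma~\ref{lem:Lk}, $w(\mathcal L_k)\le m$, hence $\nu(\Omega_+)\le m$. On the other hand $\varphi_\infty\le\mathbf 1_{\Omega_+}$, and $\int\varphi_\infty\,d\nu\ge m$ by (L2). Therefore $\nu(\Omega_+)=m$ and $\varphi_\infty=\mathbf 1_{\Omega_+}$ almost surely, so that $\varphi_k(x)=\nu(\Omega_+\mid\omega\cap[k]=x)$.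

Let $\eta>0$. For large $k$ the shifted up-set $\mathcal L_k$ has measure within $\varepsilon$ of $m$, with $\varepsilon$ as in Lemma~\ref{lem:stability}, and $\nu(\Omega_+\triangle\widehat{\mathcal L}_k)\le\eta$. So some extremal family in $\mathcal P(k_0)$ has its cylinder within $\nu$-distance $2\eta$ of $\Omega_+$. There are finitely many families in $\mathcal P(k_0)$, so one extremal $\mathcal G_0$ serves for arbitrarily small $\eta$, and its cylinder equals $\Omega_+$ up to a null set. Then $\varphi_{k_0}(x)$ is $1$ for $x\in\mathcal G_0$ and $0$ otherwise.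
\end{proof}

The proposition gives $w(\mathcal F_j)\to m/2$ along the subsequence, and hence $M_t\to m/2$ as $t\to\infty$. It does not exclude that $M_t$ stays slightly above $m/2$ for every $t$. That is excluded by the comparison of gain and loss.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:final}

Suppose the first statement of Theorem~\ref{thm:main} fails. Then there are $t_j\to\infty$ and families $\mathcal F_j\subset\mathcal P(n_j)$ that are $r$-wise $s$-intersecting and $t_j$-intersecting with $w(\mathcal F_j)\ge m/2$, and by Section~\ref{sec:tools} we may take them to be shifted up-sets. Let $\mathcal G_0$ and the subsequence be as in Proposition~\ref{prop:profile}. Since $p\,T(p)\to0$ as $p\to0$, we can fix $p_0\in(0,\frac1{10}]$ with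
\begin{equation}\label{eq:p0}
(2^{k_0}+1)\,p<\frac1{600\,T(p)}\qquad\text{for all }0<p\le p_0 .
\end{equation}
Fix $j$ in the subsequence, write $\mathcal F=\mathcal F_j$, $t=t_j$, $n=n_j$ and $\mathcal F_x=\mathcal F(k_0,x)$, and take $j$ so large that
\[
t\ge k_0+2,\qquad w(\mathcal F_y)\ge\tfrac25\ \text{ for }y\in\mathcal G_0,\qquad w(\mathcal F_x)\le p_0\ \text{ for }x\in\mathcal P(k_0)\setminus\mathcal G_0 .
\]
Let $N=n-k_0\ge2$; we apply Lemma~\ref{lem:local} on the ground set $(k_0,n]$, identified with $[N]$ by translation. By (F1), any two tails from fibers of $\mathcal F$ over $[k_0]$ share at least two elements, and by (F2) all fibers have $w\le\frac12$. (The family $\mathcal K_1$ in Section~\ref{sec:idea} shows that one shared element would not force any loss.) Let $p$ be the maximum of $w(\mathcal F_x)$ over $x\in\mathcal P(k_0)\setminus\mathcal G_0$, a nonempty set since $\emptyset\notin\mathcal G_0$. Then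
\begin{equation}\label{eq:balance}
2^{k_0}w(\mathcal F)\le\sum_{y\in\mathcal G_0}w(\mathcal F_y)+2^{k_0}p .
\end{equation}
We show that the right side is less than $\frac12|\mathcal G_0|=2^{k_0}m/2$, contradicting $w(\mathcal F)\ge m/2$.

\medskip\noindent\emph{Case $p=0$.} For $y\in\mathcal G_0$, Lemma~\ref{lem:local} with $\mathcal B=\mathcal C=\mathcal F_y$ and $h=N$ gives $w(\mathcal F_y)<\frac12$. As $\mathcal G_0\ne\emptyset$, the claim follows.

\medskip\noindent\emph{Case $p>0$.} Let $x\in\mathcal P(k_0)\setminus\mathcal G_0$ have $w(\mathcal F_x)=p$. Since $w(\mathcal G_0)=m_{k_0}$, the family $\mathcal G_0\cup\{x\}$ is not $r$-wise $s$-intersecting, and we claim that there are $y_2,\dots,y_r\in\mathcal G_0$ with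
\begin{equation}\label{eq:badheads}
|x\cap y_2\cap\dots\cap y_r|\le s-1 .
\end{equation}
Indeed, a tuple with too small an intersection contains $x$. If it also contains some $y\in\mathcal G_0$, replacing all but one copy of $x$ by $y$ does not change the intersection; if it is $(x,\dots,x)$, then $|x|\le s-1$ and any $y_2,\dots,y_r$ will do.

Let $T=T(p)$ and $h=\min(15T,N)$. By Lemma~\ref{lem:typical} the tails that are not $T$-typical have measure less than $p$, so there is a $T$-typical $A\in\mathcal F_x$. Let $\mathcal B$ and $\mathcal C$ be the families of $T$-typical members of $\mathcal F_{y_2}$ and $\mathcal F_{y_3}$ (possibly $y_2=y_3$); both have measure at least $\frac25-p\ge\frac3{10}$. For $4\le a\le r$ fix any $D_a\in\mathcal F_{y_a}$.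

We claim that any $B\in\mathcal B$ and $C\in\mathcal C$ meet in $(k_0,k_0+h]$. Apply Lemma~\ref{lem:walk} to the members $x\cup A$, $y_2\cup B$, $y_3\cup C$ and $y_a\cup D_a$ $(4\le a\le r)$ of $\mathcal F$. By \eqref{eq:walkupper} and \eqref{eq:badheads} the walk is at most $s-1$ up to time $k_0$, so $e_{k_0+i}-e_{k_0}\ge1$ for some $1\le i\le N$. Let $J=(k_0,k_0+i]$. Using $|D_a\cap J|\le i$ for the $r-3$ sets $D_a$, we obtain
\[
|A\cap J|+|B\cap J|+|C\cap J|\ge2i+1 .
\]
The three sets are $T$-typical, so $\frac95i+3T\ge2i+1$; this gives $i<15T$ and thus $i\le h$. Also $|A\cap J|\le i$, so $|B\cap J|+|C\cap J|\ge i+1$, and $B$ and $C$ meet in $J$. This proves the claim.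

Lemma~\ref{lem:local} now gives $w(\mathcal B)+w(\mathcal C)\le1-\frac1{20h}\le1-\frac1{300T}$. Restoring the tails that are not typical,
\[
w(\mathcal F_{y_2})+w(\mathcal F_{y_3})\le1-\frac1{300T}+2p ,
\]
so one $y\in\{y_2,y_3\}$ has $w(\mathcal F_y)\le\frac12-\frac1{600T}+p$. All other fibers have measure at most $\frac12$. By \eqref{eq:balance} and \eqref{eq:p0},
\[
2^{k_0}w(\mathcal F)\le\tfrac12|\mathcal G_0|-\frac1{600T}+p+2^{k_0}p<\tfrac12|\mathcal G_0| .
\]
Both cases lead to a contradiction, which proves Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}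
\bibitem{Banerjee} Agnijo Banerjee, \emph{A proof of a Frankl-Kupavskii conjecture on intersecting families}, arXiv:2305.05481 (2023).
\end{thebibliography}
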